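\title{A locally uniform comparison of Demailly--Lelong numbers and slopes on complex spaces}

\begin{abstract}
At a point $x$ of a reduced, locally irreducible complex space $X$, the logarithmic pole of a plurisubharmonic function $\varphi$ is measured by two numbers: the slope $s(\varphi,x)$, defined by the growth of $\varphi$, and the Demailly--Lelong number $\nu(\varphi,x)$, defined by the mass of $dd^c\varphi$. We prove that for every compact set $K\subset X$ there is a constant $C_K$ with $\nu(\varphi,x)\le C_K\operatorname{mult}(X,x)\,s(\varphi,x)$ for all $x\in K$ and all plurisubharmonic germs $\varphi$ at $x$. This answers a question of Pan. On a resolution that principalizes the maximal ideal of $x$, an Izumi-type inequality bounds the constant by intersection numbers of the exceptional divisors, and resolving the diagonal in $X\times S$ shows that these numbers are constant along a dense open part of any irreducible analytic germ $S\subset X$. We also show that local irreducibility and compactness cannot be dropped, and that on an algebraic variety one constant works at all points.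
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two measures of a logarithmic pole}
Let $X$ be a reduced, locally irreducible complex analytic space of pure dimension $n\ge1$. A function on an open subset of $X$, with values in $\mathbb{R}\cup\{-\infty\}$, is \emph{plurisubharmonic} (psh) if near every point it extends to a plurisubharmonic function defined near the image of a local embedding of $X$ into some $\mathbb{C}^N$. A \emph{psh germ} at $x\in X$ is the germ of a psh function $\varphi$ with $\varphi\not\equiv-\infty$ near $x$. We normalize $d^c$ so that $dd^c=\frac{i}{\pi}\partial\bar\partial$; then $dd^c\log|z|$ is the Dirac mass at $0$ in $\mathbb{C}$.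

Let $(f_i)$ be a finite set of generators of the maximal ideal $\mathfrak{m}_{X,x}\subset\mathcal{O}_{X,x}$ and put $\psi_x=(\sum_i|f_i|^2)^{1/2}$. This function plays the role of the distance to $x$. The \emph{slope} of a psh germ $\varphi$ at $x$ is
\[
s(\varphi,x)=\sup\{\gamma\ge0:\ \varphi\le\gamma\log\psi_x+O(1)\ \text{near } x\},
\]
and its \emph{Demailly--Lelong number} is the decreasing limit
\[
\nu(\varphi,x)=\lim_{r\to0}\int_{\{\psi_x<r\}}dd^c\varphi\wedge(dd^c\log\psi_x)^{n-1},
\]
where the product is taken in Demailly's sense, recalled in Section~\ref{sec:tools}; it is defined because $\log\psi_x$ is locally bounded outside $x$. Neither number depends on the choice of the generators. The slope records the rate at which $\varphi$ tends to $-\infty$ along the approach to $x$ on which this rate is smallest, while $\nu$ records how much mass of $dd^c\varphi$ concentrates at $x$ from all directions together. The natural unit for $\nu$ is the \emph{multiplicity}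
\[
\operatorname{mult}(X,x)=\lim_{k\to\infty}\frac{n!}{k^n}\operatorname{length}\big(\mathcal{O}_{X,x}/\mathfrak{m}_{X,x}^k\big),
\]
a positive integer, because
\begin{equation}\label{eq:mult}
\operatorname{mult}(X,x)=\nu(\log\psi_x,x),
\end{equation}
whereas $s(\log\psi_x,x)=1$. In a local embedding the right side of \eqref{eq:mult} is the Lelong number at $x$ of the current of integration $[X]$, and the identity holds for every reduced germ of pure dimension $n$.

Three facts are known. At a smooth point, $\nu(\varphi,x)=s(\varphi,x)$. At an arbitrary point, $\operatorname{mult}(X,x)\,s(\varphi,x)\le\nu(\varphi,x)$, and this inequality can be strict. Finally, for each fixed $x$ there is a constant $C_x\ge1$, independent of $\varphi$, such that $\nu(\varphi,x)\le C_x\operatorname{mult}(X,x)\,s(\varphi,x)$ for all psh germs $\varphi$ at $x$. All three facts will be recovered along the way.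

\subsection*{The question}
How does $C_x$ depend on $x$? It is not bounded by a function of the dimension and the multiplicity: on the surface $\{z_1z_2=z_3^{k+1}\}$, which has multiplicity $2$ at the origin, the function $\log|z_1|$ has slope $1$ and Demailly--Lelong number $k+1$ (see the proof of Proposition~\ref{prop:noncompact}). So $C_x$ depends on the fine structure of the singularity at $x$. When the singular locus of $X$ has positive dimension, this structure varies with $x$, and the existence of each $C_x$ does not exclude that the best constants tend to infinity along a sequence $x_j\to x_0$. On the other hand, if $C_x$ is controlled by discrete invariants of a resolution, one expects these invariants to take finitely many values near a given point. Pan \cite{Pan} asks whether, for a compact set $K\subset X$, there is a constant $C_K$ that works for all $x\in K$. The answer is yes.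

\begin{theorem}\label{thm:main}
Let $X$ be a reduced, locally irreducible complex space of pure dimension $n\ge1$, and let $K\subset X$ be compact. There is a constant $C_K>0$ such that
\[
\nu(\varphi,x)\le C_K\,\operatorname{mult}(X,x)\,s(\varphi,x)
\]
for all $x\in K$ and all psh germs $\varphi$ at $x$.
\end{theorem}

The question in \cite{Pan} has a second part, namely whether $C_x$ can be taken to be a bounded function of $x$ expressed by some algebraic invariant of $(X,x)$; we do not treat it here. Section~\ref{sec:hyp}, which is not used in the proof of Theorem~\ref{thm:main}, shows that no constant exists at a point where $X$ is reducible, that compactness of $K$ is needed when $n\ge2$, and that one constant works on the whole of an algebraic variety.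

\subsection*{Outline of the proof}
Fix $x$ and a resolution $\pi:Y\to U$ of a neighborhood of $x$ on which $\mathfrak{m}_{X,x}$ becomes the ideal of a divisor $\sum a_GG$. Let $b_G$ be the order of the logarithmic pole of $\varphi\circ\pi$ along $G$. Section~\ref{sec:model} shows that $s(\varphi,x)$ is the minimum of the ratios $b_G/a_G$ and that $\nu(\varphi,x)/\operatorname{mult}(X,x)$ is a weighted average of the same ratios. Section~\ref{sec:izumi} proves an Izumi-type inequality, which compares $b_G$ and $b_H$ for intersecting components through an intersection number of $G$ with itself; since the exceptional fiber is connected, all ratios are then comparable. This gives an explicit constant $C_x$. Section~\ref{sec:family} constructs such resolutions simultaneously for all points of a dense open part of an irreducible analytic germ $S\subset X$, with constant numerical data, and Section~\ref{sec:proof} concludes by induction on $\dim S$. We begin with an example in which the pointwise part can be followed by hand.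

\section{The surface $z_1z_2=z_3^3$}\label{sec:example}

Let $X=\{z_1z_2=z_3^3\}\subset\mathbb{C}^3$, whose only singular point is the origin, and let $\pi:Y\to X$ be the blow-up of the origin, that is, the closure in $X\times\mathbb{P}^2$ of the set of pairs $(z,[z])$, $z\ne0$. The three standard charts of $\mathbb{P}^2$ give three charts $\mathbb{C}^2\ni(\alpha,\beta)$ of $Y$. Substituting $z_1=\alpha z_3$, $z_2=\beta z_3$ in the equation of $X$ gives $z_3=\alpha\beta$; substituting $z_1=\alpha$, $z_3=\alpha\beta$ gives $z_2=\alpha^2\beta^3$; the third chart is symmetric to the second. Thus $\pi$ is given by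
\[
(z_1,z_2,z_3)=(\alpha^2\beta,\ \alpha\beta^2,\ \alpha\beta),\qquad(\alpha,\ \alpha^2\beta^3,\ \alpha\beta),\qquad(\alpha^2\beta^3,\ \alpha,\ \alpha\beta)
\]
in the three charts. So $Y$ is smooth, and the ideal generated by $z_1,z_2,z_3$ on $Y$ is generated by $\alpha\beta$, $\alpha$, $\alpha$ respectively. It is the ideal of the divisor $G_1+G_2$, where $G_1=\{z_2=0\}$ and $G_2=\{z_1=0\}$ are two lines in $\{0\}\times\mathbb{P}^2$. They are the axes $\{\beta=0\}$ and $\{\alpha=0\}$ of the first chart and meet transversally at its origin; $G_1$ is $\{\alpha=0\}$ in the second chart and $G_2$ is $\{\alpha=0\}$ in the third.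

Take $\varphi=\log|h|$ with $h\not\equiv0$ holomorphic near $0\in X$, and write
\[
\operatorname{div}(h\circ\pi)=b_1G_1+b_2G_2+\Gamma,
\]
where the effective divisor $\Gamma$ contains neither $G_1$ nor $G_2$. Since $|z|\circ\pi$ vanishes to order exactly one along $G_1$ and $G_2$, the slope is $s(\varphi,0)=\min(b_1,b_2)$. Lemma~\ref{lem:formulas} will give $\nu(\varphi,0)=e_1b_1+e_2b_2$ and $\operatorname{mult}(X,0)=e_1+e_2$, where $e_i$ is the degree of $G_i$ in $\mathbb{P}^2$; here $e_1=e_2=1$. So $\nu=b_1+b_2$, the multiplicity is $2$, and the question is whether $b_2$ can be large while $b_1$ stays small.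

It cannot, because the divisor of a function has intersection number zero with the compact curves $G_1$ and $G_2$. Apply this first to $h=z_1$. The charts show that $\operatorname{div}(z_1\circ\pi)=G_1+2G_2+3\Gamma_0$, where $\Gamma_0=\{\beta=0\}$ in the third chart does not meet $G_1$. Intersecting with $G_1$ gives $0=G_1\cdot G_1+2$, so $G_1\cdot G_1=-2$, and $G_2\cdot G_2=-2$ by the symmetry $z_1\leftrightarrow z_2$. For general $h$ we get
\[
0=-2b_1+b_2+\Gamma\cdot G_1\ge-2b_1+b_2,
\]
because $\Gamma\cdot G_1\ge0$, and in the same way $b_1\le2b_2$. Hence
\[
\nu(\varphi,0)=b_1+b_2\le3\min(b_1,b_2)=\tfrac32\operatorname{mult}(X,0)\,s(\varphi,0),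
\]
with equality for $h=z_1$, where $(b_1,b_2)=(1,2)$.

Two features of this argument matter for the general case. The comparison of $b_1$ and $b_2$ uses that $G_1$ and $G_2$ meet. And the constant depends only on discrete data: the number of exceptional curves, their multiplicities in the pulled back maximal ideal, and their intersection numbers. For a general psh germ the divisor $\Gamma$ is replaced by a closed positive current, and the inequality $\Gamma\cdot G_1\ge0$ is replaced by Lemma~\ref{lem:izumi}. With that lemma the computation above applies to all psh germs, so $3/2$ is the best constant at the origin of this surface.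

\section{Currents and resolutions}\label{sec:tools}

\subsection*{Facts about currents and psh functions}
Let $Y$ be a complex manifold of dimension $n$. We use the following standard facts.
\begin{enumerate}
\item[(F1)] If $\Theta$ is a positive current of bidimension $(p,p)$ and $\alpha_1,\dots,\alpha_p$ are smooth semipositive $(1,1)$-forms, then $\Theta\wedge\alpha_1\wedge\dots\wedge\alpha_p$ is a positive measure. If $\Theta$ is moreover closed, it puts no mass on analytic sets of dimension $<p$.
\item[(F2)] If $u\in L^1_{\mathrm{loc}}(Y)$ and $\eta$ is a smooth closed $(n-1,n-1)$-form with compact support, then $\int dd^cu\wedge\eta=\int u\,dd^c\eta=0$, since $d\eta=0$ gives $\partial\eta=\bar\partial\eta=0$ by bidegree.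
\item[(F3)] A function $w\in L^1_{\mathrm{loc}}$ with $dd^cw\ge0$ agrees almost everywhere with a psh function; two psh functions that agree almost everywhere are equal. A psh function on the complement of a hypersurface $E$ that is locally bounded above near $E$ extends to a psh function across $E$. A psh function $u$ satisfies $u(y)=\limsup u(y')$ as $y'\to y$ in the complement of $E$.
\item[(F4)] (Poincar\'e--Lelong.) If $\sigma$ is a holomorphic section, nonzero on a dense set, of a line bundle with a smooth Hermitian metric, then $dd^c\log|\sigma|=[\operatorname{div}\sigma]-\Theta$, where the curvature form $\Theta$ is smooth, closed, and represents the first Chern class. The curvature forms of two metrics differ by $dd^c$ of a smooth function.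
\item[(F5)] (Siu.) Let $\Theta$ be a closed positive $(1,1)$-current on $Y$ and $E$ a hypersurface with irreducible components $G$. Then $\mathbf{1}_E\Theta=\sum_Gb_G[G]$, where $b_G\ge0$ is the generic Lelong number of $\Theta$ along $G$, and $R=\Theta-\sum_Gb_G[G]$ is a closed positive current with $\mathbf{1}_ER=0$.
\end{enumerate}

\subsection*{The Demailly--Lelong number in an embedding}
Near a given point we embed $X$ as a closed analytic subset of an open set $\Omega\subset\mathbb{C}^\ell$ with coordinates $z=(z_1,\dots,z_\ell)$. For every $x$ in this neighborhood the functions $z_k-x_k$ generate $\mathfrak{m}_{X,x}$, and we always use them, so that $\psi_x=|z-x|$. For a psh germ $\varphi$ at $x$, the current $dd^c\varphi$ is by definition $T=dd^c(\varphi[X])$, defined on a neighborhood of $x$ in $\Omega$. We recall in Section~\ref{sec:model} why $\varphi$ is locally integrable on $X$ and why $T$ is a closed positive current of bidimension $(n-1,n-1)$.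

Let $T$ be a closed positive current of bidimension $(p,p)$ and $v$ a psh function that is locally bounded outside one point. Demailly \cite{Dem} defines closed positive currents $T\wedge(dd^cv)^j$ for $j\le p$ by the induction $T\wedge(dd^cv)^j=dd^c\big(v\,T\wedge(dd^cv)^{j-1}\big)$, and his monotone convergence theorem states that $T\wedge(dd^cv_m)^j\to T\wedge(dd^cv)^j$ weakly when psh functions $v_m$ decrease to $v$. With $B(x,r)$ the Euclidean ball,
\[
\nu(\varphi,x)=\lim_{r\to0}\nu(r),\qquad\nu(r)=\int_{B(x,r)}T\wedge(dd^c\log|z-x|)^{n-1}.
\]
We want to compute $\nu(r)$ on a resolution. Smooth forms can be pulled back, so we first replace $\log|z-x|$ by a smooth function. The next lemma is a case of Demailly's formula \cite[Ch.~III, \S5]{Dem}.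

\begin{lemma}\label{lem:smoothing}
Let $T$ be a closed positive current of bidimension $(n-1,n-1)$ near $\overline{B(x,r)}$. Let $\rho<\log r$ and let $\chi:\mathbb{R}\to\mathbb{R}$ be smooth, convex, nondecreasing, constant near $-\infty$, with $\chi(t)=t$ for $t\ge\rho$. Then
\[
\int_{B(x,r)}T\wedge(dd^c\log|z-x|)^{n-1}=\int_{B(x,r)}T\wedge\big(dd^c\chi(\log|z-x|)\big)^{n-1}.
\]
\end{lemma}

\begin{proof}
For $n=1$ there is nothing to prove, so let $n\ge2$. Put $\chi_m(t)=\chi(t+m)-m$ for $m\ge0$. These functions have the same properties as $\chi=\chi_0$. They decrease with $m$ because $\chi'\le1$ by convexity, and $\chi_m(t)=t$ for $t\ge\rho-m$. So the smooth psh functions $g_m=\chi_m(\log|z-x|)$ decrease to $\log|z-x|$ and coincide with it on the open set $W=\{\log|z-x|>\rho\}$. Let $\xi$ be a smooth function with compact support in $B(x,r)$ that equals $1$ near the closed ball $\mathbb{C}^\ell\setminus W$. We have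
\[
(dd^cg_m)^{n-1}-(dd^cg_0)^{n-1}=dd^c\big((g_m-g_0)\Gamma_m\big),\qquad\Gamma_m=\sum_{j=0}^{n-2}(dd^cg_m)^j\wedge(dd^cg_0)^{n-2-j},
\]
since $\Gamma_m$ is smooth and closed. The form $(g_m-g_0)\Gamma_m$ has compact support in the interior of $\{\xi=1\}$ and $T$ is closed, so $\int\xi\,T\wedge(dd^cg_m)^{n-1}$ does not depend on $m$. By monotone convergence,
\[
\int\xi\,T\wedge(dd^cg_0)^{n-1}=\int\xi\,T\wedge(dd^c\log|z-x|)^{n-1}.
\]
The function $1-\xi$ is supported in $W$, where the two measures coincide. Adding the integrals of $1-\xi$ over $B(x,r)$ gives the claim.
\end{proof}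

\subsection*{Resolution, principalization and projectivity}
A hypersurface in a manifold has \emph{simple normal crossings} (snc) if its irreducible components are smooth and, at each point, local equations of the components through that point have linearly independent differentials. The \emph{blow-up} of a coherent ideal $\mathcal{K}$ is the space $\operatorname{Proj}\bigoplus_{i\ge0}\mathcal{K}^i$. We use the theorem of Hironaka and of Bierstone--Milman \cite{BM} in the following form.

\begin{theorem}\label{thm:resolution}
Let $M_0$ be a reduced complex space, $m_0\in M_0$, and $\mathcal{Q}$ a coherent ideal whose zero set $V(\mathcal{Q})$ is nowhere dense. Over some neighborhood $M$ of $m_0$ there are a manifold $\mathcal{Y}$ and a proper holomorphic map $\mu:\mathcal{Y}\to M$, a finite composition of blow-ups of coherent ideals, such that $\mu$ is biholomorphic over $M\setminus(M_{\mathrm{sing}}\cup V(\mathcal{Q}))$, the preimage of this set is dense in $\mathcal{Y}$, and $\mathcal{Q}\mathcal{O}_{\mathcal{Y}}=\mathcal{O}_{\mathcal{Y}}(-D')$ for a divisor $D'$ with snc support.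
\end{theorem}

One first resolves $M$ by a map that is an isomorphism over $M_{\mathrm{reg}}$ and then principalizes the pulled back ideal by a map that is an isomorphism off its zero set; over a relatively compact set finitely many blow-ups suffice. The conclusions persist when $M$ is replaced by a smaller neighborhood. In dimension $n\ge3$ intersection numbers of pairs of divisors have to be taken against an auxiliary class, and the next lemma supplies one.

\begin{lemma}\label{lem:projective}
In Theorem~\ref{thm:resolution}, after shrinking $M$ around $m_0$, there is a closed embedding $\mathcal{Y}\subset M\times\mathbb{P}^m$ such that $\mu$ is the restriction of the first projection.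
\end{lemma}

\begin{proof}
We use a theorem of Grauert and Remmert: if $\mathcal{F}$ is a coherent sheaf on $M\times\mathbb{P}^a$, then for all large $k$ there is a neighborhood $M'$ of $m_0$ such that $\mathcal{F}(k)$ is generated over $M'\times\mathbb{P}^a$ by finitely many global sections. Let $\mathcal{Y}=M_q\to\dots\to M_1\to M$ be the sequence of blow-ups, and suppose that the source $M'_j$ of the $j$-th blow-up (that is, $M$ for $j=1$ and $M_{j-1}$ for $j\ge2$) is embedded over $M$ as a closed subspace of $M\times\mathbb{P}^a$; for $j=1$ take $a=0$. Let $\mathcal{K}$ be the ideal on $M'_j$ that is blown up, viewed as a coherent sheaf on $M\times\mathbb{P}^a$. After shrinking $M$ there is a surjection $\mathcal{O}_{M'_j}(-k)^{\oplus b}\to\mathcal{K}$. It induces a surjection from the symmetric algebra of $\mathcal{O}_{M'_j}(-k)^{\oplus b}$ onto $\bigoplus_i\mathcal{K}^i$, so $M_j$ is a closed subspace of the projective bundle $\mathbb{P}(\mathcal{O}(-k)^{\oplus b})$. Twisting by a line bundle does not change a projective bundle, hence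
\[
M_j\subset M'_j\times\mathbb{P}^{b-1}\subset M\times\mathbb{P}^a\times\mathbb{P}^{b-1},
\]
and the Segre embedding of $\mathbb{P}^a\times\mathbb{P}^{b-1}$ in one projective space completes the step. There are finitely many steps, so $M$ is shrunk finitely many times.
\end{proof}

Finally, we use two facts on irreducibility: an irreducible analytic germ has arbitrarily small irreducible representatives, and an irreducible complex space minus a nowhere dense analytic set that contains its singular locus is a connected manifold.

\section{Good models and three formulas}\label{sec:model}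

From now until Section~\ref{sec:hyp}, $X$ is as in Theorem~\ref{thm:main}. The following definition lists what the argument of Section~\ref{sec:example} needs from a resolution.

\begin{definition}\label{def:good}
A \emph{good model} at $x\in X$ is a proper holomorphic map $\pi:Y\to U$ from an $n$-dimensional manifold to an open neighborhood $U$ of $x$, together with a smooth closed semipositive $(1,1)$-form $\omega$ on $Y$, such that:
\begin{enumerate}
\item[(G1)] there is a nowhere dense analytic set $B\subset U$ containing $U_{\mathrm{sing}}\cup\{x\}$ such that $\pi^{-1}(B)$ is nowhere dense and $\pi$ is biholomorphic over $U\setminus B$;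
\item[(G2)] $\mathfrak{m}_{X,x}\mathcal{O}_Y=\mathcal{O}_Y(-D)$ with $D=\sum_{G\in\mathcal{G}}a_GG$, where $\mathcal{G}$ is a finite set of distinct compact connected smooth hypersurfaces, any two of them disjoint or transversal, the $a_G\ge1$ are integers, and $E:=\bigcup_{G\in\mathcal{G}}G=\pi^{-1}(x)$;
\item[(G3)] $\int_{G\cap H}\omega^{n-2}\ge1$ whenever $G\ne H$ in $\mathcal{G}$ and $G\cap H\ne\emptyset$.
\end{enumerate}
For $n\ge2$ the \emph{intersection numbers} of the model are
\[
q_{GH}=\int_{G\cap H}\omega^{n-2}\quad(G\ne H),\qquad q_{GG}=\int_Gc_1\big(\mathcal{O}_Y(G)|_G\big)\wedge\omega^{n-2},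
\]
with $q_{GH}=0$ if $G\cap H=\emptyset$.
\end{definition}

The number $q_{GG}$ may be computed with any curvature form, by (F4) and Stokes' theorem on the compact manifold $G$. For $n=1$ the $G$ are distinct points and (G3) is empty. For $n=2$ the form $\omega$ plays no role and the $q_{GH}$ are the usual intersection numbers of curves. For $n\ge3$, (G3) is a normalization: multiplying $\omega$ by a small constant would make all $q_{GH}$ small, and a bound for $-q_{GG}$ carries information only relative to a lower bound for the off-diagonal numbers. A good model stays good when $U$ is shrunk. Every point has a good model; this is the case $S=\{x\}$ of Proposition~\ref{prop:family}.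

Fix a good model at $x$. We may assume that $U$ is closed in an open set $\Omega\subset\mathbb{C}^\ell$.

\begin{lemma}\label{lem:connected}
The map $\pi$ is surjective. There are arbitrarily small open neighborhoods $U'\subset U$ of $x$ with $\pi^{-1}(U')$ connected, and $E$ is connected.
\end{lemma}

\begin{proof}
The image of the proper map $\pi$ is closed and contains the dense set $U\setminus B$. Since the germ $(X,x)$ is irreducible, there are arbitrarily small irreducible neighborhoods $U'$. Then $U'\setminus B$ is connected, and so is $\pi^{-1}(U')$, which contains a dense copy of $U'\setminus B$ by (G1). Suppose that $E=A_1\sqcup A_2$ with nonempty compact sets $A_i$, and take disjoint open sets $N_i\supset A_i$. The closed set $\pi(Y\setminus(N_1\cup N_2))$ does not contain $x$, so $\pi^{-1}(U')\subset N_1\cup N_2$ for small $U'$. As $\pi^{-1}(U')\supset E$ meets both $N_1$ and $N_2$, it is disconnected, a contradiction.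
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:main} uses local irreducibility.

\subsection*{Pulling back $\varphi$}
Let $\varphi$ be a psh germ at $x$. Shrink $U$ so that $\varphi$ is defined on $U$ and $Y$ is connected, and put $u=\varphi\circ\pi$. Locally $u$ is a psh function on an open subset of some $\mathbb{C}^N$ composed with a holomorphic map. So on the connected manifold $Y$ it is either psh or identically $-\infty$, and the second case is excluded because $\pi$ is surjective and $\varphi\not\equiv-\infty$. In particular $u\in L^1_{\mathrm{loc}}(Y)$.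

Let $\beta$ be the standard K\"ahler form on $\mathbb{C}^\ell$. The sets $B$ and $\pi^{-1}(B)$ have measure zero, so for compact $L\subset U$ we have $\int_L|\varphi|\,\beta^n=\int_{\pi^{-1}(L)}|u|\,\pi^*\beta^n<\infty$, the set $\pi^{-1}(L)$ being compact. Thus $T=dd^c(\varphi[X])$ is defined on $\Omega$. For a test form $\alpha$ of bidegree $(n-1,n-1)$ on $\Omega$, the form $\pi^*\alpha$ has compact support and $\langle T,\alpha\rangle=\int_U\varphi\,dd^c\alpha=\int_Yu\,dd^c\pi^*\alpha$. That is,
\begin{equation}\label{eq:push}
T=\pi_*(dd^cu),
\end{equation}
and $T$ is closed and positive. By (F5),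
\begin{equation}\label{eq:siu}
dd^cu=\sum_{G\in\mathcal{G}}b_G[G]+R,\qquad b_G\ge0,\quad R\ge0,\quad dR=0,\quad\mathbf{1}_ER=0.
\end{equation}

\subsection*{Pulling back $\log\psi_x$}
Put $f=\log\psi_x\circ\pi$. Near a point of $E$ let $\sigma_G$ be local equations of the components $G$ through it. By (G2), $(z_k-x_k)\circ\pi=g_k\prod_G\sigma_G^{a_G}$ with holomorphic functions $g_1,\dots,g_\ell$ without common zero, so
\begin{equation}\label{eq:f}
f=\sum_Ga_G\log|\sigma_G|+\tfrac12\log\sum_k|g_k|^2 .
\end{equation}
The last term is smooth and psh, and $f$ itself is smooth and psh off $E$. Therefore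
\[
dd^cf=[D]+\theta,\qquad\theta\ \text{smooth, closed and semipositive on } Y,
\]
and we set $e_G=\int_G\theta^{n-1}\ge0$. On $G$ the form $\theta$ is the pullback, under $[g_1:\dots:g_\ell]$, of the Fubini--Study form of $\mathbb{P}^{\ell-1}$ with integral $1$ on lines. In Section~\ref{sec:example} this map embeds $G_i$ as a line, which is why $e_1=e_2=1$ there.

\begin{lemma}\label{lem:formulas}
With this notation,
\[
\text{\rm(i)}\ \ \nu(\varphi,x)=\sum_Gb_Ge_G,\qquad\text{\rm(ii)}\ \ \operatorname{mult}(X,x)=\sum_Ga_Ge_G,\qquad\text{\rm(iii)}\ \ s(\varphi,x)=\min_G\frac{b_G}{a_G}.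
\]
\end{lemma}

\begin{proof}
(i) Let $r$ be small, with $\overline{B(x,r)}\subset\Omega$, and put $Y_r=\pi^{-1}(B(x,r))=\{f<\log r\}$. Choose $\rho$ and $\chi$ as in Lemma~\ref{lem:smoothing} and let $g=\chi(\log|z-x|)$, a smooth function on $\mathbb{C}^\ell$. By that lemma and \eqref{eq:push},
\[
\nu(r)=\int_{Y_r}dd^cu\wedge(dd^c\pi^*g)^{n-1}.
\]
On the open set $\{f>\rho\}$, which is disjoint from $E$, we have $\pi^*g=f$ and hence $dd^c\pi^*g=\theta$. So $\eta=(dd^c\pi^*g)^{n-1}-\theta^{n-1}$ is a smooth closed form supported in the compact subset $\{f\le\rho\}$ of $Y_r$, and $\int dd^cu\wedge\eta=0$ by (F2). Thus $\nu(r)=\int_{Y_r}dd^cu\wedge\theta^{n-1}$. The measure $dd^cu\wedge\theta^{n-1}$ is positive, finite on $Y_r$, and independent of $r$, and the sets $Y_r$ decrease to $E$ as $r\to0$. Since $\theta$ is smooth and $\mathbf{1}_Edd^cu=\sum_Gb_G[G]$,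
\[
\nu(\varphi,x)=\int_Edd^cu\wedge\theta^{n-1}=\sum_Gb_G\int_G\theta^{n-1}.
\]

(ii) For $\varphi=\log\psi_x$ we have $u=f$ and $\mathbf{1}_Edd^cf=[D]$, so $b_G=a_G$. Apply (i) and \eqref{eq:mult}.

(iii) Let $\gamma=\min_Gb_G/a_G$. We first show $s(\varphi,x)\ge\gamma$, and may assume $\gamma>0$. Near a point of $E$ put $w=u-\gamma\sum_Ga_G\log|\sigma_G|$. Then $dd^cw=R+\sum_G(b_G-\gamma a_G)[G]\ge0$, so $w$ agrees almost everywhere with a psh function $\tilde w$ defined across $E$. Off $E$ the function $w$ is itself psh, so $w=\tilde w$ there by (F3), and $w$ is bounded above near the given point. The last term of \eqref{eq:f} is locally bounded, so $u\le\gamma f+O(1)$ off $E$ near that point. Since $E$ is compact and $\pi$ is proper, after shrinking $U$ we get $u\le\gamma f+C$ on $Y\setminus E$, and then $\varphi\le\gamma\log\psi_x+C$ on $U\setminus\{x\}$ because $\pi$ is surjective. At $x$ itself, take $y\in E$; by (F3), $\varphi(x)=u(y)=\limsup_{E\not\ni y'\to y}u(y')=-\infty$, so the inequality holds there too.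

Conversely, let $\varphi\le\gamma'\log\psi_x+O(1)$ near $x$ with $\gamma'\ge0$, and fix $G$. Near a point of $G$ that lies on no other component, $u-\gamma'a_G\log|\sigma_G|$ is psh off $G$ and bounded above by \eqref{eq:f}, so it extends to a psh function. Hence $dd^cu-\gamma'a_G[G]\ge0$ there, and multiplying by $\mathbf{1}_G$ gives $(b_G-\gamma'a_G)[G]\ge0$. So $\gamma'\le b_G/a_G$ for every $G$.
\end{proof}

By (i) and (ii), $\nu(\varphi,x)/\operatorname{mult}(X,x)$ is the average of the ratios $b_G/a_G$ with the weights $a_Ge_G/\operatorname{mult}(X,x)$, which are nonnegative, add up to $1$, and do not depend on $\varphi$. By (iii) the slope is the smallest ratio. This gives $\operatorname{mult}(X,x)\,s(\varphi,x)\le\nu(\varphi,x)$, with equality when $\mathcal{G}$ has one element. For the opposite inequality we must bound the largest ratio by the smallest.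

\section{An Izumi-type inequality and the pointwise bound}\label{sec:izumi}

We keep the notation of Section~\ref{sec:model}. In the example, the relation between the $b_G$ came from two facts: a principal divisor has degree zero on a compact curve, and $\Gamma\cdot G\ge0$. The first survives for any $u$ by (F2). The second has to be proved for the current $R$, and the product $R\wedge[G]$ is not available in general. We therefore approximate $[G]$ by smooth closed forms in its class. They cannot all be semipositive when $q_{GG}<0$, but their negative part can be kept bounded and concentrated near $G$, where $R$ has no mass.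

\begin{lemma}\label{lem:izumi}
Let $n\ge2$. For every $G\in\mathcal{G}$ we have $\sum_{H\in\mathcal{G}}b_H\,q_{GH}\le0$.
\end{lemma}

\begin{proof}
Let $\sigma$ be the canonical section of $\mathcal{O}_Y(G)$, whose divisor is $G$. Start from any smooth metric $|\cdot|_0$, take a smooth function $\xi$ with compact support that equals $1$ near $G$, and set $|\cdot|=|\cdot|_0\exp\big(-(1-\xi)\log|\sigma|_0\big)$. This is a smooth metric with $|\sigma|=1$ outside a compact set. Its curvature form $\Theta$ satisfies $dd^c\log|\sigma|=[G]-\Theta$, so it is closed and has compact support.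

We have $\int_G\Theta\wedge\omega^{n-2}=q_{GG}$ by definition. For $H\ne G$, the section $\sigma|_H$ vanishes to order one along the smooth hypersurface $G\cap H$ of $H$, by transversality. So $dd^c\log|\sigma|_H|=[G\cap H]-\Theta|_H$ on the compact manifold $H$, and integrating against the closed form $\omega^{n-2}$ gives $\int_H\Theta\wedge\omega^{n-2}=q_{GH}$. By (F2) and \eqref{eq:siu},
\[
0=\int_Ydd^cu\wedge\Theta\wedge\omega^{n-2}=\sum_Hb_H\,q_{GH}+\int_YR\wedge\Theta\wedge\omega^{n-2}.
\]
It remains to show that the last integral is nonnegative.

For $\varepsilon>0$ let $v_\varepsilon=\frac12\log(|\sigma|^2+\varepsilon^2)$. This function is smooth and constant outside a compact set, so $dd^cv_\varepsilon\wedge\omega^{n-2}=d(d^cv_\varepsilon\wedge\omega^{n-2})$ is the differential of a form with compact support, and $\int R\wedge dd^cv_\varepsilon\wedge\omega^{n-2}=0$ because $R$ is closed. Off $G$ put $t=\log|\sigma|^2$, so that $dd^ct=-2\Theta$ and $v_\varepsilon=\frac12h(t)$ with $h(t)=\log(e^t+\varepsilon^2)$. Here $h'(t)=e^t/(e^t+\varepsilon^2)$ is increasing, so $h''\ge0$, and $dt\wedge d^ct=\frac{i}{\pi}\partial t\wedge\bar\partial t\ge0$.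 Therefore
\[
dd^cv_\varepsilon=\tfrac12\big(h'(t)\,dd^ct+h''(t)\,dt\wedge d^ct\big)\ge-\frac{|\sigma|^2}{|\sigma|^2+\varepsilon^2}\,\Theta,
\]
that is,
\[
\Theta+dd^cv_\varepsilon\ge\delta_\varepsilon\,\Theta,\qquad\delta_\varepsilon:=\frac{\varepsilon^2}{|\sigma|^2+\varepsilon^2}\in(0,1].
\]
Both sides are smooth on $Y$, so the inequality holds on $G$ as well. Let $\lambda\ge0$ be a smooth $(1,1)$-form with compact support and $\Theta\ge-\lambda$, for instance a large multiple of a Hermitian form times a cutoff function equal to $1$ on the support of $\Theta$. Then $\Theta+dd^cv_\varepsilon+\delta_\varepsilon\lambda$ is semipositive with compact support, and (F1) gives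
\[
\int R\wedge\Theta\wedge\omega^{n-2}=\int R\wedge(\Theta+dd^cv_\varepsilon)\wedge\omega^{n-2}\ge-\int\delta_\varepsilon\,R\wedge\lambda\wedge\omega^{n-2}.
\]
As $\varepsilon\to0$, $\delta_\varepsilon$ tends pointwise to $\mathbf{1}_G$. By dominated convergence for the finite positive measure $R\wedge\lambda\wedge\omega^{n-2}$, the right side tends to $-\int_GR\wedge\lambda\wedge\omega^{n-2}$, which is zero since $\mathbf{1}_ER=0$.
\end{proof}

We now pass from one component to the next along the connected fiber $E$.

\begin{proposition}\label{prop:pointwise}
Given a good model at $x$, let $N=\#\mathcal{G}$, $A=\max_Ga_G/\min_Ga_G$, and $\kappa=\max\big(1,\max_G(-q_{GG})\big)$, with $\kappa=1$ if $n=1$. For every psh germ $\varphi$ at $x$,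
\[
\nu(\varphi,x)\le A\,\kappa^{N-1}\operatorname{mult}(X,x)\,s(\varphi,x).
\]
If $n=1$, then $N=1$ and $\nu(\varphi,x)=\operatorname{mult}(X,x)\,s(\varphi,x)$.
\end{proposition}

\begin{proof}
If $n=1$, then $E$ is finite and connected, so $N=1$ and Lemma~\ref{lem:formulas} gives the equality. Let $n\ge2$ and let $G\ne H$ be components that meet. Using (G3), then the nonnegativity of all $b_{H'}$ and of the off-diagonal numbers $q_{GH'}$, then Lemma~\ref{lem:izumi}, we get
\[
b_H\le b_H\,q_{GH}\le\sum_{H'\ne G}b_{H'}\,q_{GH'}\le-q_{GG}\,b_G\le\kappa\,b_G .
\]
Consider the graph with vertex set $\mathcal{G}$ and an edge between two components that meet. It is connected: otherwise $E$ would be a disjoint union of two nonempty compact sets, against Lemma~\ref{lem:connected}. A shortest path between two vertices has at most $N-1$ edges and $\kappa\ge1$, so $b_H\le\kappa^{N-1}b_G$ for all $G,H\in\mathcal{G}$, and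
\[
\frac{b_H}{a_H}\le\kappa^{N-1}\,\frac{a_G}{a_H}\,\frac{b_G}{a_G}\le A\,\kappa^{N-1}\,\frac{b_G}{a_G}.
\]
Choose $G$ with $b_G/a_G$ minimal. By Lemma~\ref{lem:formulas},
\[
\nu(\varphi,x)=\sum_H\frac{b_H}{a_H}\,a_He_H\le A\,\kappa^{N-1}s(\varphi,x)\sum_Ha_He_H=A\,\kappa^{N-1}s(\varphi,x)\operatorname{mult}(X,x).\qedhere
\]
\end{proof}

The constant is not optimal: in Section~\ref{sec:example} it is $A\kappa^{N-1}=2$, against the best value $3/2$. Its merit is that it involves only $N$ and the finite sets $\{a_G\}$ and $\{q_{GG}\}$.

\section{Good models in families}\label{sec:family}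

A good model at $x$ principalizes $\mathfrak{m}_{X,x}$, so it is tied to the point $x$, and models chosen separately at different points have unrelated numerical data. To treat many points at once, note that the ideals $\mathfrak{m}_{X,x}$, for $x$ in an analytic subset $S\subset X$, are the restrictions to the slices $X\times\{x\}$ of a single ideal, that of the diagonal in $X\times S$. We principalize this ideal once and take fibers over $S$.

\begin{example}\label{ex:diagonal}
Let $X=S$ be an open subset of $\mathbb{C}^n$. The blow-up of the diagonal is $\mathcal{Y}=\{(z,w,[\zeta])\in X\times X\times\mathbb{P}^{n-1}:z-w\in\mathbb{C}\zeta\}$. Its fiber over $w=x$ is the blow-up of $X$ at $x$, a good model with one component $G=\mathbb{P}^{n-1}$ and $a_G=1$. Lemma~\ref{lem:formulas} then gives $\nu=\operatorname{mult}\cdot s$, that is, $\nu=s$ at smooth points.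
\end{example}

In general the fiber over a special point of $S$ need not be a good model, and we remove a nowhere dense analytic set $Z$ of such points. There is a second difficulty. When $X$ is singular, a fiber of the resolution could a priori have an irreducible component lying over $X_{\mathrm{sing}}$, against (G1). To exclude this we principalize the ideal of $X_{\mathrm{sing}}\times S$ at the same time, so that its preimage is part of the snc divisor to which the general fiber is transversal.

\begin{proposition}\label{prop:family}
Let $x_0\in X$ and let $S_0$ be a closed analytic subset of a neighborhood of $x_0$ whose germ at $x_0$ is irreducible of dimension $d\ge0$. There are an open neighborhood $V$ of $x_0$ such that $S=S_0\cap V$ is irreducible and closed in $V$, and a nowhere dense analytic subset $Z\subset S$, such that every $x\in S^\circ:=S\setminus Z$ has a good model for which $N$ and the sets $\{a_G\}$ and $\{q_{GG}\}$ do not depend on $x\in S^\circ$. Consequently there is a constant $C$ with $\nu(\varphi,x)\le C\operatorname{mult}(X,x)\,s(\varphi,x)$ for all $x\in S^\circ$ and all psh germs $\varphi$ at $x$.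
\end{proposition}

\begin{proof}
\emph{Step 1: the total space.} Let $X_0\subset\Omega\subset\mathbb{C}^\ell$ be an embedded neighborhood of $x_0$ in which $S_0$ is closed. On the reduced space $X_0\times S_0$, with points $(z,w)$, let $\mathcal{I}$ be the ideal generated by $z_1-w_1,\dots,z_\ell-w_\ell$, whose zero set is the diagonal $\Delta=\{(w,w)\}$, and let $\mathcal{J}$ be the pullback of the ideal of $(X_0)_{\mathrm{sing}}$ in $X_0$, whose zero set is $(X_0)_{\mathrm{sing}}\times S_0$. The second set is nowhere dense because $X_0$ is reduced, and the first because $X_0$ has no isolated point ($n\ge1$). Apply Theorem~\ref{thm:resolution} and Lemma~\ref{lem:projective} to $\mathcal{Q}=\mathcal{I}\mathcal{J}$ at $(x_0,x_0)$, and restrict to $M=V\times S$, where $V$ is a small open neighborhood of $x_0$ in $X_0$ such that $S=S_0\cap V$ is irreducible, hence of pure dimension $d$. We obtain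
\[
\mu:\mathcal{Y}\to M=V\times S,\qquad\mathcal{Y}\subset M\times\mathbb{P}^m,\qquad\mathcal{Q}\mathcal{O}_{\mathcal{Y}}=\mathcal{O}_{\mathcal{Y}}(-D'),
\]
with $\mathcal{Y}$ a manifold of pure dimension $n+d$. Let $\omega\ge0$ be the pullback to $\mathcal{Y}$ of the Fubini--Study form of $\mathbb{P}^m$ with integral $1$ on lines, and let $p=\mathrm{pr}_2\circ\mu:\mathcal{Y}\to S$. Let $(H_k)$ be the locally finite family of irreducible components of $\operatorname{supp}D'$; each $H_k$ is a connected smooth hypersurface.

The ideal $\mathcal{I}\mathcal{O}_{\mathcal{Y}}$ is itself invertible. Indeed, let $\mathfrak{a},\mathfrak{b}$ be ideals of a local domain with $\mathfrak{a}\mathfrak{b}=(c)$, $c\ne0$. Write $c=\sum_i\alpha_i\beta_i$ with $\alpha_i\in\mathfrak{a}$, $\beta_i\in\mathfrak{b}$, and $\alpha_i\beta_i=r_ic$. Then $\sum_ir_i=1$, so some $r_i$ is a unit and $(c)=(\alpha_i\beta_i)$. For $\alpha\in\mathfrak{a}$ we have $\alpha\beta_i\in(\alpha_i\beta_i)$, hence $\alpha\in(\alpha_i)$, and $\mathfrak{a}=(\alpha_i)$. Apply this to the stalks of $\mathcal{I}\mathcal{O}_{\mathcal{Y}}$ and $\mathcal{J}\mathcal{O}_{\mathcal{Y}}$ at $y\in\mathcal{Y}$.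 The generator of $\mathcal{I}\mathcal{O}_{\mathcal{Y},y}$ divides a local equation of $D'$, so by unique factorization it is a unit times a monomial in local equations $\tau_k$ of the $H_k$ through $y$. The exponent of $\tau_k$ is locally constant along $H_k$, hence constant. Thus
\[
\mathcal{I}\mathcal{O}_{\mathcal{Y}}=\mathcal{O}_{\mathcal{Y}}\Big(-\sum_{i\in J}a_iH_i\Big),\quad a_i\ge1,\qquad\mathcal{E}:=\bigcup_{i\in J}H_i=\mu^{-1}(\Delta)
\]
for a subset $J$ of the index set. Moreover $\mu^{-1}(V_{\mathrm{sing}}\times S)\subset\mu^{-1}(V(\mathcal{Q}))=\bigcup_kH_k$. Since $\mu$ is proper and $\mathrm{pr}_2$ maps the closed set $\Delta\subset M$ isomorphically onto $S$, the map $p|_{\mathcal{E}}:\mathcal{E}\to S$ is proper. The map $p$ itself is not proper, which is why we work only with strata contained in $\mathcal{E}$.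

\emph{Step 2: the bad set $Z$.} Call a finite set $L$ of indices \emph{admissible} if $L\cap J\ne\emptyset$. Then $H_L=\bigcap_{k\in L}H_k$ is a closed submanifold of $\mathcal{Y}$, possibly empty, contained in $\mathcal{E}$, so $p|_{H_L}$ is proper. The set of points of $H_L$ at which $p|_{H_L}:H_L\to S\subset\mathbb{C}^\ell$ has rank $<d$ is analytic, being defined by the vanishing of minors of the Jacobian matrix. Its image $Z_L\subset S$ is analytic by Remmert's proper mapping theorem. The set $Z_L\cap S_{\mathrm{reg}}$ is the set of critical values of $p|_{H_L}$ over the manifold $S_{\mathrm{reg}}$, so it has measure zero by Sard's theorem and is nowhere dense. The family $(Z_L)$ is locally finite: if $S_1\subset S$ is compact, the compact set $\mathcal{E}\cap p^{-1}(S_1)$ meets only finitely many $H_k$, and if $Z_L$ meets $S_1$ then all indices in $L$ are among these. Therefore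
\[
Z=S_{\mathrm{sing}}\cup\bigcup_{L\ \text{admissible}}Z_L
\]
is a nowhere dense analytic subset of $S$, the set $S^\circ=S\setminus Z$ is a connected manifold of dimension $d$, and for admissible $L$ the map $p|_{H_L}$ is a proper submersion over $S^\circ$. If $d=0$, then $Z=\emptyset$ and $S^\circ=\{x_0\}$.

\emph{Step 3: the fibers are good models.} Let $x\in S^\circ$ and $E_x=\mathcal{E}\cap p^{-1}(x)=\mu^{-1}(x,x)$, a compact set. Take $y\in E_x$ and $L=\{k:y\in H_k\}$, which is admissible. By the snc property the map $(d\tau_k)_{k\in L}:T_y\mathcal{Y}\to\mathbb{C}^L$ is onto with kernel $T_yH_L$, and $dp:T_yH_L\to T_xS$ is onto because $x\notin Z_L$. Hence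
\[
\big((d\tau_k)_{k\in L},\,dp\big):T_y\mathcal{Y}\to\mathbb{C}^L\oplus T_xS
\]
is onto. It follows that $p$ is a submersion at $y$ and that the $d\tau_k$, $k\in L$, remain linearly independent on $\ker dp$. So $y$ has a neighborhood $N_y\subset\mathcal{Y}$, meeting $H_k$ only for $k\in L$, in which $p^{-1}(x)$ is a manifold of dimension $n$ and the sets $H_k\cap p^{-1}(x)$ are smooth hypersurfaces of $p^{-1}(x)$, cut out by the restrictions of the $\tau_k$, whose differentials are linearly independent. The map $\pi_x=\mathrm{pr}_1\circ\mu:p^{-1}(x)=\mu^{-1}(V\times\{x\})\to V$ is proper and $\pi_x^{-1}(x)=E_x$. So for a small open neighborhood $U$ of $x$ the set $Y_x=\pi_x^{-1}(U)$ is contained in $\bigcup_{y\in E_x}N_y$, and it is an $n$-dimensional manifold. We check (G1)--(G3) for $\pi_x:Y_x\to U$ and the closed semipositive form $\omega|_{Y_x}$.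

(G1) Let $B=U_{\mathrm{sing}}\cup\{x\}$. If $z\in U\setminus B$, then $(z,x)$ is a regular point of $M$, because $x\in S_{\mathrm{reg}}$, and it lies outside $V(\mathcal{Q})=\Delta\cup(V_{\mathrm{sing}}\times S)$. So $\mu$ is biholomorphic over a neighborhood of $(U\setminus B)\times\{x\}$, and $\pi_x$ is biholomorphic over $U\setminus B$. The set $\pi_x^{-1}(B)$ is contained in $\bigcup_kH_k\cap Y_x$, which in each $N_y$ is a finite union of hypersurfaces of $Y_x$; so it is nowhere dense. This is where $\mathcal{J}$, and the admissible sets $L\not\subset J$, are used.

(G2) For $i\in J$ let $E_{i,x}=H_i\cap p^{-1}(x)\subset E_x\subset Y_x$. It is a compact smooth hypersurface of $Y_x$, or empty, and it is empty for all but finitely many $i$. On $N_y$ we can write $(z_k-w_k)\circ\mu=g_k\prod_{i\in L\cap J}\tau_i^{a_i}$ with $g_k$ without common zero, after shrinking $N_y$. Restricting to $Y_x$, where $w=x$, shows that the ideal $\mathfrak{m}_{X,x}\mathcal{O}_{Y_x}$, generated by the $(z_k-x_k)\circ\pi_x$, equals $\mathcal{O}_{Y_x}(-\sum_{i\in J}a_iE_{i,x})$. Let $\mathcal{G}$ be the set of connected components $G$ of all the $E_{i,x}$, with $a_G=a_i$.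 It is finite. Two components of the same $E_{i,x}$ are disjoint, and components of $E_{i,x}$ and $E_{j,x}$ with $i\ne j$ are transversal at each common point, in particular distinct. Their union is $E_x=\pi_x^{-1}(x)$.

(G3) Let $n\ge2$ and let $G\ne H$ meet. By transversality $G\cap H$ is a nonempty compact complex submanifold of pure dimension $n-2$. It lies in $\mu^{-1}(x,x)\subset\{(x,x)\}\times\mathbb{P}^m$, on which $\omega$ is the Fubini--Study form. So $\int_{G\cap H}\omega^{n-2}$ is the degree of a projective variety (for $n=2$, a number of points), an integer $\ge1$.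

\emph{Step 4: constancy of the data.} For $i\in J$ the set $L=\{i\}$ is admissible, so $p_i:H_i\cap p^{-1}(S^\circ)\to S^\circ$ is a proper submersion with fibers $E_{i,x}$. Its image is open and closed in the connected manifold $S^\circ$, hence empty or everything. So the finite set $J^\circ=\{i\in J:E_{i,x}\ne\emptyset\}$ does not depend on $x\in S^\circ$, and neither does $\{a_G\}=\{a_i:i\in J^\circ\}$. By Ehresmann's theorem a proper submersion is a locally trivial $C^\infty$ fibration, so the number of connected components of $E_{i,x}$ is locally constant in $x$. Hence $N$ is constant on $S^\circ$.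

Let $n\ge2$ and $i\in J^\circ$, and let $\Theta_i$ be the curvature form of a smooth metric on $\mathcal{O}_{\mathcal{Y}}(H_i)$ over $\mathcal{Y}$. If $G$ is a component of $E_{i,x}$, then near $G$ the hypersurface $G\subset Y_x$ is cut out by the restrictions of the local equations of $H_i$, so $\mathcal{O}_{Y_x}(G)|_G=\mathcal{O}_{\mathcal{Y}}(H_i)|_G$ and
\[
q_{GG}=\int_G\Theta_i\wedge\omega^{n-2}.
\]
The integrand is a closed form defined on all of $\mathcal{Y}$, independent of $x$. Let $\Phi:F\times W\to p_i^{-1}(W)$ be a trivialization over a ball $W\subset S^\circ$ and $F'$ a connected component of the compact manifold $F$. The sets $G_x=\Phi(F'\times\{x\})$, as $F'$ varies, are the components of $E_{i,x}$. The orientation of $F'$ induced by the complex structure of $G_x$ depends continuously on $x$, so it is constant on $W$. For a path $c:[0,1]\to W$, Stokes' theorem on $F'\times[0,1]$, applied to the pullback of $\Theta_i\wedge\omega^{n-2}$ under $(a,t)\mapsto\Phi(a,c(t))$, shows that the integrals over $G_{c(0)}$ and $G_{c(1)}$ agree. So the finite set $\{q_{GG}\}$ is locally constant in $x$, hence constant on $S^\circ$.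

The number $C=A\kappa^{N-1}$ of Proposition~\ref{prop:pointwise} is therefore the same for all $x\in S^\circ$.
\end{proof}

The set $S^\circ$ is not compact, and its points may converge to $Z$, where the models $Y_x$ degenerate. No estimate near $Z$ was needed: the data entering $C$ are locally constant, and $S^\circ$ is connected.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Proposition~\ref{prop:family} with $S_0=X$ leaves out a nowhere dense set $Z$, which contains all singular points. We apply the proposition again to the components of $Z$, and so on; the dimension drops at each stage. Precisely, we prove the following statement by induction on $d$.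

\medskip
\noindent$(\ast_d)$ \emph{Let $x_0\in X$ and let $S_0\ni x_0$ be a closed analytic subset of a neighborhood of $x_0$ with $\dim_{x_0}S_0\le d$. There are a neighborhood $W$ of $x_0$ and a constant $C$ such that $\nu(\varphi,x)\le C\operatorname{mult}(X,x)\,s(\varphi,x)$ for all $x\in S_0\cap W$ and all psh germs $\varphi$ at $x$.}
\medskip

Let $d\ge0$ and assume $(\ast_{d-1})$, which is an empty statement for $d=0$. Near $x_0$ the set $S_0$ is a finite union of analytic sets of dimension $\le d$ with irreducible germs at $x_0$. Intersecting the neighborhoods and taking the largest of the constants, we may assume that the germ of $S_0$ is irreducible. Proposition~\ref{prop:family} gives $V$, $S=S_0\cap V$, $Z$, and a constant $C'$ valid on $S\setminus Z$. The set $Z$ is closed analytic in $V$. If $x_0\notin Z$, take $W=V\setminus Z$ and $C=C'$. If $x_0\in Z$, then $\dim_{x_0}Z<\dim S\le d$, because $Z$ is nowhere dense in the pure-dimensional space $S$. So $(\ast_{d-1})$ gives a neighborhood $W''$ and a constant $C''$ valid on $Z\cap W''$, and we take $W=V\cap W''$ and $C=\max(C',C'')$. This proves $(\ast_d)$.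

Now apply $(\ast_n)$ with $S_0=X$ at every $x_0\in K$. Finitely many of the resulting neighborhoods $W$ cover the compact set $K$, and the maximum of $1$ and of the corresponding constants is an admissible $C_K$. \qed

\section{The role of the hypotheses}\label{sec:hyp}

\subsection*{Local irreducibility}
The definitions of $s$, $\nu$ and $\operatorname{mult}$ make sense on any reduced space of pure dimension $n$, for psh germs that are not identically $-\infty$ on any irreducible component of $(X,x)$. If $(X,x)$ is reducible, the exceptional fiber of a resolution is disconnected and nothing relates the numbers $b_G$ on its different parts. The simplest case is $X=\{z_1z_2=0\}\subset\mathbb{C}^2$ with $\varphi_k=\log(|z_2|+|z|^k)$, $k\ge1$. On the $z_1$-axis $\varphi_k=k\log|z_1|$, and on the $z_2$-axis $\varphi_k=\log|z_2|+O(1)$, so $\nu(\varphi_k,0)=k+1$ and $s(\varphi_k,0)=1$. The same construction works in general.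

\begin{proposition}\label{prop:reducible}
Let $X$ be a reduced complex space of pure dimension $n\ge1$ that is reducible at $x$. Then there is no constant $C$ with $\nu(\varphi,x)\le C\operatorname{mult}(X,x)\,s(\varphi,x)$ for all psh germs $\varphi$ at $x$.
\end{proposition}

\begin{proof}
Embed $X$ near $x$ in $\mathbb{C}^\ell$. Let $X_1,X_2,\dots$ be the finitely many irreducible components of $(X,x)$, at least two in number, and let $g_1,\dots,g_l$ generate the ideal of $X_1$ in $\mathcal{O}_{X,x}$. For $k\ge1$ put $\varphi_k=\log\big(\sum_i|g_i|+\psi_x^k\big)$. Extending the $g_i$ to the ambient space, we see that $\varphi_k$ has the form $\log\sum_je^{v_j}$ with psh functions $v_j$, so it is psh; it is finite outside $x$ and equals $k\log\psi_x$ on $X_1$.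

We have $[X]=\sum_j[X_j]$, so $dd^c(\varphi_k[X])=\sum_jT_j$ with $T_j=dd^c(\varphi_k[X_j])$. Each $T_j$ is closed and positive, by the proof of \eqref{eq:push} applied to a resolution of a small irreducible representative of $X_j$. Keeping only $T_1=k\,dd^c(\log\psi_x[X_1])$ and using \eqref{eq:mult} for $X_1$, we get $\nu(\varphi_k,x)\ge k\operatorname{mult}(X_1,x)\ge k$.

The slope stays bounded, as one sees on a curve in $X_2$. Some $g_i$ is not identically zero on $X_2$, since otherwise $X_2\subset X_1$. Let $\pi:Y\to X_2$ be a resolution of a small irreducible representative; $Y$ is a connected manifold and $g_i\circ\pi\not\equiv0$. Take $y\in\pi^{-1}(x)$ and a holomorphic disc through $y$ on which $g_i\circ\pi\not\equiv0$. Composing with $\pi$ gives $h:(\mathbb{C},0)\to(X_2,x)$ such that $g_i\circ h$ vanishes at $0$ to a finite order $\alpha$. As $g_i(x)=0$, the map $h$ is not constant, so $\log\psi_x(h(t))=\beta\log|t|+O(1)$ with an integer $\beta\ge1$. If $\varphi_k\le\gamma\log\psi_x+O(1)$, then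
\[
\alpha\log|t|-O(1)\le\log|g_i(h(t))|\le\varphi_k(h(t))\le\gamma\beta\log|t|+O(1),
\]
and letting $t\to0$ gives $\gamma\beta\le\alpha$. Hence $s(\varphi_k,x)\le\alpha/\beta$ for all $k$, while $\nu(\varphi_k,x)\to\infty$.
\end{proof}

\subsection*{Compactness}
For $n=1$ compactness is not needed: every point has a good model, and Proposition~\ref{prop:pointwise} gives $\nu=\operatorname{mult}\cdot s$ everywhere. In higher dimension we place the singularities $z_1z_2=z_3^{k+1}$, $k\ge1$, on one space.

\begin{proposition}\label{prop:noncompact}
For every $n\ge2$ there are a reduced, irreducible, locally irreducible complex space $X$ of dimension $n$, points $P_k\in X$ and psh germs $\varphi$ at $P_k$, for $k=1,2,\dots$, with $\operatorname{mult}(X,P_k)=2$, $s(\varphi,P_k)=1$ and $\nu(\varphi,P_k)=k+1$. In particular no constant works at all points of $X$.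
\end{proposition}

\begin{proof}
Let $g$ be an entire function on $\mathbb{C}$ whose zeros are exactly the integers $k\ge1$, with order $k+1$ at $k$. On $\mathbb{C}^{n+1}$ use coordinates $(z_1,z_2,z_3;t)$ with $t\in\mathbb{C}^{n-2}$, and let $X=\{F=0\}$ with $F=z_1z_2-g(z_3)$.

The differential $dF=z_2\,dz_1+z_1\,dz_2-g'(z_3)\,dz_3$ vanishes at a point of $X$ exactly when $z_1=z_2=0$ and $g(z_3)=g'(z_3)=0$, that is, on the union of the sets $\Sigma_k=\{(0,0,k)\}\times\mathbb{C}^{n-2}$, of dimension $n-2$. If the germ of $F$ at a point $P\in X$ were a product $F_1F_2$ with $F_1(P)=F_2(P)=0$, then $dF=F_1dF_2+F_2dF_1$ would vanish on $\{F_1=F_2=0\}\subset X$, which has dimension at least $n-1$ at $P$. So $F$ is irreducible in the factorial ring $\mathcal{O}_{\mathbb{C}^{n+1},P}$, and $X$ is reduced and locally irreducible. The open set $X\cap\{z_1\ne0\}$ is isomorphic to $\mathbb{C}^*\times\mathbb{C}^{n-1}$ via $(z_1,z_3,t)$, hence a connected manifold. It is dense. Indeed, a point of $X$ with $z_1=0$ has $z_3=k$ for some $k$; let $z_3\to k$ with $z_3\ne k$, and take $z_1=g(z_3)/z_2$ with $z_2$ fixed if $z_2\ne0$, and $z_1=z_2$ a square root of $g(z_3)$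 if $z_2=0$. So $X_{\mathrm{reg}}$ is connected and $X$ is irreducible.

Let $P_k=(0,0,k;0)$ and $\varphi=\log|z_1|$. The multiplicity of a hypersurface is the vanishing order of its reduced equation, and $F$ vanishes to order $2$ at $P_k$ because $k+1\ge2$ and the term $z_1z_2$ occurs. Since $|z_1|\le\psi_{P_k}$, we have $s(\varphi,P_k)\ge1$; on the line $\{(\zeta,0,k;0):\zeta\in\mathbb{C}\}\subset X$ we have $\varphi=\log\psi_{P_k}$, so $s(\varphi,P_k)\le1$.

We compute $T=dd^c(\varphi[X])$ near $P_k$. Let $\Lambda=\{z_1=0,\ z_3=k\}\subset X$, an affine subspace of dimension $n-1$ through $P_k$. Where $z_1\ne0$, $X$ is smooth and $\varphi$ is pluriharmonic, so $T=0$. Where $z_2\ne0$, the functions $(z_2,z_3,t)$ are coordinates on $X$ and $z_1=g(z_3)/z_2$ is $(z_3-k)^{k+1}$ times a unit, so $T=(k+1)[\Lambda]$. The remaining set near $P_k$ is $\Sigma_k$, which by (F1) carries no mass of the closed positive currents $T$ and $[\Lambda]$ of bidimension $(n-1,n-1)$. So $T=(k+1)[\Lambda]$ near $P_k$. On $\Lambda\cong\mathbb{C}^{n-1}$ the function $\psi_{P_k}$ is the Euclidean distance to $P_k$, and $(dd^c\log|\zeta|)^{n-1}$ is the Dirac mass at $0$ in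 $\mathbb{C}^{n-1}$. Hence $\nu(\varphi,P_k)=k+1$, and $\nu/(\operatorname{mult}\cdot s)=(k+1)/2$ at $P_k$ is unbounded in $k$.
\end{proof}

\subsection*{Algebraic varieties}
Compactness of $K$ entered only because resolution by finitely many blow-ups, projectivity, and the finiteness of irreducible components are local statements in the analytic category. For algebraic varieties they hold globally.

\begin{proposition}\label{prop:algebraic}
Let $X$ be a complex algebraic variety, of finite type, of pure dimension $n\ge1$, and locally irreducible as an analytic space. There is a constant $C$ such that $\nu(\varphi,x)\le C\operatorname{mult}(X,x)\,s(\varphi,x)$ for all $x\in X$ and all psh germs $\varphi$ at $x$.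
\end{proposition}

\begin{proof}
The three quantities are local and $X$ is covered by finitely many affine open sets, so we may assume that $X$ is a closed affine subvariety of $\mathbb{C}^\ell$. We show by induction on $\dim S$ that one constant works on every Zariski closed subset $S\subset X$; the empty set is trivial. Since $S$ has finitely many irreducible components, we may assume it irreducible. Repeat the proof of Proposition~\ref{prop:family} with $V=X$ and $M=X\times S$, using algebraic resolution and principalization of the algebraic ideal $\mathcal{Q}=\mathcal{I}\mathcal{J}$. This is a finite composition of blow-ups over the affine variety $M$. In the proof of Lemma~\ref{lem:projective} no shrinking is needed, because for a coherent algebraic sheaf $\mathcal{F}$ on $M\times\mathbb{P}^a$ with $M$ affine, $\mathcal{F}(k)$ is generated by finitely many global sections for large $k$. So $\mathcal{Y}\subset X\times S\times\mathbb{P}^m$. There are finitely many hypersurfaces $H_k$, and each is connected in the analytic topology, being an irreducible variety. Each $Z_L$ is the image of a Zariski closed set under a proper morphism, hence Zariski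 closed, and it is nowhere dense by Sard's theorem as before. So $Z$ is a proper Zariski closed subset of $S$ containing $S_{\mathrm{sing}}$, and the smooth irreducible variety $S\setminus Z$ is connected in the analytic topology. Steps 3 and 4 apply without change and give one constant on $S\setminus Z$. As $\dim Z<\dim S$, the induction hypothesis gives a constant on $Z$. Take the larger of the two, and finally $S=X$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Bierstone and Milman, Invent. Math. \textbf{128} (1997).

\bibitem{Dem}
Demailly, \emph{Complex analytic and differential geometry}.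

\bibitem{Pan}
Chung-Ming Pan, \emph{Demailly-Lelong numbers on complex spaces}, arXiv:2403.08620 (2024).

\end{thebibliography}
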